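\title{Non-rotational free boundary minimal annuli in every geodesic ball of $\mathbb{H}^3$}

\begin{abstract}
We prove that every geodesic ball of hyperbolic $3$-space contains a compact immersed free boundary minimal annulus that is not a surface of revolution, and in fact infinitely many such annuli with pairwise non-congruent images. The annuli are foliated by spherical curvature lines and are built near a degenerate limit, a totally geodesic disk. Near this limit the free boundary condition for a prescribed radius $R$ is solved by the implicit function theorem in a small parameter $c$. What remains is one period angle, which behaves like $\pi+\frac{2}{\sinh R}\,c\log\frac1c$; whenever it is a rational multiple of $2\pi$, the surface closes up.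
\end{abstract}

\section{Introduction}

Let $\mathbb{H}^3$ be hyperbolic $3$-space and let $B_R\subset\mathbb{H}^3$ be a closed geodesic ball of radius $R>0$. A \emph{free boundary minimal surface} in $B_R$ is a minimal surface $\Sigma\subset B_R$ with $\partial\Sigma\subset\partial B_R$ that meets $\partial B_R$ orthogonally along $\partial\Sigma$. These are the critical points of area among surfaces in $B_R$ with boundary on $\partial B_R$: in the first variation of area the interior term vanishes when the mean curvature is zero, and the boundary term vanishes for all variations tangent to $\partial B_R$ when the conormal of $\partial\Sigma$ is normal to the sphere. The simplest example is a totally geodesic disk through the center. The next topological type is the annulus. An immersed annulus is \emph{rotational} if its image is invariant under all rotations of $\mathbb{H}^3$ about some geodesic; for such surfaces the problem reduces to an ordinary differential equation.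

Cerezo \cite{Cerezo} constructed a countable collection of one-parameter families of non-rotational, compact, immersed minimal annuli, each of which is free boundary in some geodesic ball of $\mathbb{H}^3$. They appear as bifurcations from certain free boundary hyperbolic catenoids, and the radius of the ball is not prescribed in the construction. In Euclidean space this would cost nothing, since a dilation carries an example from one ball to any other. In $\mathbb{H}^3$ the radius is a genuine parameter: rescaling the metric by $R^{-2}$ turns $B_R$ into a unit ball in the space of constant curvature $-R^2$, so each $R$ poses a different problem. This leads to the question left open in \cite{Cerezo}: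

\begin{quote}
Does the geodesic ball $B_R\subset\mathbb{H}^3$ contain a non-rotational compact immersed free boundary minimal annulus for every $R>0$?
\end{quote}

The answer is yes.

\begin{theorem}\label{thm:A}
For every $R>0$ there is a non-rotational compact immersed free boundary minimal annulus in $B_R\subset\mathbb{H}^3$.
\end{theorem}

The construction gives more. The \emph{symmetry group} of an immersed surface is the group of isometries of $\mathbb{H}^3$ that preserve its image, and $D_n$ is the dihedral group of order $2n$.

\begin{theorem}\label{thm:B}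
Let $J\subset(0,\infty)$ be a compact interval. There is $\varepsilon=\varepsilon(J)\in(0,\frac12)$ such that for every rational number $q=k/n\in(\frac12,\frac12+\varepsilon)$ in lowest terms and every $R\in J$ there is a compact immersed free boundary minimal annulus $\Sigma_{q,R}\subset B_R$ with the following properties.
\begin{enumerate}
\item[(1)] It is non-rotational and not embedded, and its symmetry group contains a subgroup isomorphic to $\mathbb{Z}_2\times D_n$, of order $4n$.
\item[(2)] For fixed $q$ it depends real-analytically on $R\in J$.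
\item[(3)] For fixed $R$ and $q\neq q'$, no isometry of $\mathbb{H}^3$ maps the image of $\Sigma_{q,R}$ onto the image of $\Sigma_{q',R}$.
\end{enumerate}
\end{theorem}

In particular, each ball $B_R$ contains infinitely many such annuli with pairwise non-congruent images.

A count of parameters suggests both the answer and the method. We work with minimal strips $[-\frac\pi2,\frac\pi2]\times\mathbb{R}\to\mathbb{H}^3$ on which every curve $u=\mathrm{const}$ is a spherical curvature line. The strips that are symmetric in $u$ form a family with four real parameters $(A,b,d,c)$ (Section~\ref{sec:strips}). That both boundary curves lie on one sphere of a \emph{given} radius $R$ and meet it orthogonally amounts to three equations. One parameter $c$ is left. The strip is invariant under a rotation by an angle $\Theta(c)$, and it closes up to an annulus when $\Theta(c)\in2\pi\mathbb{Q}$; so it suffices that $\Theta$ be continuous and not constant. To make the count rigorous for every $R$ we need a solution that is explicit for every $R$ and at which the three equations are nondegenerate.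 The totally geodesic disk, parametrized by a strip, is such a solution (Section~\ref{sec:disk}). It corresponds to $c=0$. The three equations are solved near it in Section~\ref{sec:radius}, the asymptotics of $\Theta$ are computed in Section~\ref{sec:period}, and the theorems are proved in Sections~\ref{sec:closing} and~\ref{sec:B}.

\section{Surfaces in the hyperboloid model}\label{sec:background}

\subsection{The model}
Let $\mathbb{R}^{3,1}$ be $\mathbb{R}^4$ with the Lorentz product $\langle x,x'\rangle=-x_0x_0'+x_1x_1'+x_2x_2'+x_3x_3'$ and standard basis $E_0,\dots,E_3$, and let $\mathbb{H}^3=\{x:\langle x,x\rangle=-1,\ x_0>0\}$. We use the following standard facts.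

The distance is given by $\cosh\operatorname{dist}(x,p)=-\langle x,p\rangle$. A vector $p$ with $\langle p,p\rangle=-1$ lies in $\mathbb{H}^3$ if and only if $\langle x,p\rangle<0$ for some $x\in\mathbb{H}^3$. A point of $\partial B_R(p)$ has the form $x=\cosh R\,p+\sinh R\,e$ with $e\perp p$ a unit vector, and the outward unit normal of the sphere at $x$ is
\begin{equation}\label{eq:radial}
\sinh R\,p+\cosh R\,e=\frac{\cosh R\,x-p}{\sinh R}.
\end{equation}
The isometries of $\mathbb{H}^3$ are the restrictions of the linear maps that preserve $\langle\cdot,\cdot\rangle$ and $\mathbb{H}^3$; such a map preserves orientation if and only if its determinant is $1$. For a unit spacelike vector $w$, the set $\mathbb{H}^3\cap w^\perp$ is a totally geodesic plane. An orientation preserving isometry that fixes $p\in\mathbb{H}^3$ and a unit vector $w\perp p$ acts as a Euclidean rotation on the spacelike plane $\{p,w\}^\perp$; it is a rotation about the geodesic through $p$ in direction $w$, and unless it is the identity it fixes no point off this geodesic.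

\subsection{Minimal surfaces with constant Hopf differential}
Let $X$ be a conformal minimal immersion in the coordinate $z=u+iv$, with unit normal $N$ and first fundamental form $\mathrm{I}=y^2(du^2+dv^2)$, $y=e^{\omega}$. Since $\mathrm{II}$ is trace free, $\mathrm{II}=\operatorname{Re}(\chi\,dz^2)$ for a complex function $\chi$ with $\operatorname{Im}\chi=-\langle X_{uv},N\rangle$, and the Codazzi equations say that $\chi$ is holomorphic. The form $\chi\,dz^2$ is the Hopf differential, up to a normalizing constant.

For a free boundary annulus $\chi$ is constant. Indeed, let $X$ be defined on $[-a,a]\times\mathbb{R}/L\mathbb{Z}$ and free boundary in $B_R(p)$. By \eqref{eq:radial},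
\begin{equation}\label{eq:fb}
y^{-1}X_u=\pm\frac{\cosh R\,X-p}{\sinh R}\qquad\text{at }u=\pm a .
\end{equation}
Differentiating in $v$ and pairing with $N$ gives $\langle X_{uv},N\rangle=0$ on the boundary. The harmonic function $\operatorname{Im}\chi$ thus vanishes on the boundary, hence everywhere, and $\chi$ is a real constant $c$. So we look for surfaces with
\begin{equation}\label{eq:forms}
\mathrm{I}=y^2(du^2+dv^2),\qquad \mathrm{II}=c\,(du^2-dv^2).
\end{equation}
The coordinate curves are curvature lines, the Codazzi equations hold, and the Gauss equation, which says that the curvature $-e^{-2\omega}\Delta\omega$ of $\mathrm{I}$ equals $-1-c^2e^{-4\omega}$, reads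
\begin{equation}\label{eq:gauss}
\omega_{uu}+\omega_{vv}=e^{2\omega}+c^2e^{-2\omega}.
\end{equation}
The frame $(X,X_u,X_v,N)$ of $\mathbb{R}^{3,1}$ satisfies the linear system
\begin{equation}\label{eq:frame}
\begin{aligned}
X_{uu}&=\omega_uX_u-\omega_vX_v+cN+y^2X, &\qquad N_u&=-cy^{-2}X_u,\\
X_{vv}&=-\omega_uX_u+\omega_vX_v-cN+y^2X, &\qquad N_v&=cy^{-2}X_v,\\
X_{uv}&=\omega_vX_u+\omega_uX_v. &&
\end{aligned}
\end{equation}
We use the fundamental theorem of surface theory in the following form.

\begin{theorem}[Bonnet]\label{thm:bonnet}
\textup{(a)} Let $c\in\mathbb{R}$ and let $\omega$ solve \eqref{eq:gauss} on $(-a,a)\times\mathbb{R}$. There is a unique immersion $X$ into $\mathbb{H}^3$ with unit normal $N$, fundamental forms \eqref{eq:forms}, and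
\begin{equation}\label{eq:normalization}
(X,\,y^{-1}X_u,\,y^{-1}X_v,\,N)(0,0)=(E_0,E_1,E_2,E_3).
\end{equation}
\textup{(b)} If two immersions $X,\widetilde X$ of a connected surface, with unit normals $N,\widetilde N$, have the same first and second fundamental forms, there is a unique isometry $\Psi$ of $\mathbb{H}^3$ with $\widetilde X=\Psi X$ and $\widetilde N=\Psi N$.
\end{theorem}

We also use two facts on ordinary differential equations with real-analytic right-hand side: the solution is analytic in the independent variable, the initial value and the parameters, and existence on a given compact interval is an open condition on initial value and parameters. In (a), the frame is obtained by integrating \eqref{eq:frame} first along $u=0$ and then in $u$. Hence $X$ and $N$ are analytic in $(u,v)$ and in any parameters on which $\omega$ and $c$ depend analytically.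

\subsection{Spherical curvature lines}
Equation \eqref{eq:gauss} is still a partial differential equation. The boundary condition suggests how to reduce it. Condition \eqref{eq:fb} says that the vector $\pm\coth R\,X-y^{-1}X_u=\pm p/\sinh R$ is constant along each boundary curve. We ask for a relation of this kind along \emph{every} curve $u=\mathrm{const}$: for functions $\alpha(u)$, $\gamma(u)$, the vector
\begin{equation}\label{eq:Z}
Z=\alpha X+\gamma N-y^{-1}X_u
\end{equation}
should not depend on $v$. Then $\langle X,Z\rangle=-\alpha(u)$, so the curve lies on the hyperplane section $\{x\in\mathbb{H}^3:\langle x,Z(u)\rangle=-\alpha(u)\}$, and $\langle N,Z\rangle=\gamma(u)$ records the constant angle between this section and the surface. The section is a geodesic sphere if $Z(u)$ is timelike and a totally geodesic plane if $Z(u)$ is spacelike and $\alpha(u)=0$; following the conformal picture we call the curves spherical in all cases. By \eqref{eq:frame},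
\begin{equation}\label{eq:Zv}
Z_v=\alpha X_v+c\gamma y^{-2}X_v+y^{-1}\omega_vX_u-y^{-1}(\omega_vX_u+\omega_uX_v)=\bigl(\alpha+c\gamma y^{-2}-y^{-1}\omega_u\bigr)X_v .
\end{equation}
With $\beta=c\gamma$, the condition $Z_v=0$ is therefore the Riccati equation
\begin{equation}\label{eq:riccati}
y_u=\alpha y^2+\beta .
\end{equation}

\section{The degenerate model: a disk seen as a strip}\label{sec:disk}

The case $c=0$ can be written out completely, and it shows every object of the proof. Let $t=\tanh\frac R2$. The geodesic disk of radius $R$ about $E_0$ in the plane $\mathbb{H}^3\cap E_3^\perp$ is $\{|\zeta|\le t\}$ in the Poincar\'e coordinate $\zeta$, in which the metric is $4|d\zeta|^2/(1-|\zeta|^2)^2$ and the point is $\bigl((1+|\zeta|^2)E_0+2\operatorname{Re}\zeta\,E_1+2\operatorname{Im}\zeta\,E_2\bigr)/(1-|\zeta|^2)$. The map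
\[
\zeta=t\tan\frac z2=t\,\frac{\sin u+i\sinh v}{\cos u+\cosh v}
\]
sends the strip $|u|\le\frac\pi2$ conformally onto this disk minus the two boundary points $\pm it$. Using $|\tan\frac z2|^2=\frac{\cosh v-\cos u}{\cosh v+\cos u}$, $2|\cos\frac z2|^2=\cos u+\cosh v$, $\cosh R=\frac{1+t^2}{1-t^2}$ and $\sinh R=\frac{2t}{1-t^2}$, we obtain
\begin{gather}
X=\frac{(\cosh R\cosh v+\cos u)\,E_0+\sinh R\sin u\,E_1+\sinh R\sinh v\,E_2}{\cosh v+\cosh R\cos u},\notag\\
y=\frac{\sinh R}{\cosh v+\cosh R\cos u},\label{eq:diskmetric}
\end{gather}
with $N=E_3$ and $\mathrm{II}=0$. Since $(1/y)_u=-\coth R\sin u$, the Riccati equation \eqref{eq:riccati} holds with $\alpha=\coth R\sin u$ and $\beta=0$. So with $\gamma=0$ the vector $Z$ does not depend on $v$. It lies in $E_3^\perp$ and is determined there by $\langle X,Z\rangle=-\coth R\sin u$ for all $v$, and the formula for $X$ shows that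
\[
Z(u)=-\cos u\,E_1+\frac{\sin u}{\sinh R}\,E_0 .
\]
Thus $Z''=-Z$: the vector $Z$ moves on an ellipse in a fixed Lorentzian plane. At $u=0$ it is spacelike and the curve is the diameter in the plane $E_1^\perp$. At $u=\pm\frac\pi2$ the coefficient of $Z(0)$ vanishes, $Z=\pm E_0/\sinh R$, and both curves lie on the same sphere $\partial B_R(E_0)$. In the general case $Z$ will solve a linear equation $Z''=-\rho Z$, and the free boundary condition will again ask that the coefficient of $Z(0)$ vanish at $u=\pm\frac\pi2$.

What should happen for small $c>0$? The following heuristic is not used in the proofs, but it predicts the result of Section~\ref{sec:period}. As $v\to\pm\infty$ the strip shrinks into the two omitted boundary points, with $y\approx 2\sinh R\,e^{-|v|}$. At small scale near such a point, $B_R$ looks like a Euclidean half-space $x_1\ge0$. The half catenoid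
\[
c\,(\cosh s\cos u,\ \cosh s\sin u,\ s),\qquad |u|\le\tfrac\pi2,
\]
has $\mathrm{I}=c^2\cosh^2 s\,(du^2+ds^2)$ and $\mathrm{II}=c\,(du^2-ds^2)$, and it meets the plane $x_1=0$ orthogonally along $u=\pm\frac\pi2$. It is a strip of the same width $\pi$, with fundamental forms of type \eqref{eq:forms}, and $y\approx\frac c2e^{|s|}$ for large $|s|$. One therefore expects a periodic strip made of nearly flat disks, each joined to the next by a half-catenoidal neck of size $c$ at the boundary sphere. Consecutive disks differ by a rotation about the geodesic through the center in direction $E_1$. In the limit this rotation exchanges the two omitted points, so its angle is $\pi$. The neck reaches size of order $1$ at $|s|\approx\log\frac1c$, so it separates the two disks by a height of about $2c\log\frac1c$. Seen from the center, at distance $R$, this height subtends the angle $2c\log\frac1c/\sinh R$. The expected rotation angle is $\pi+\frac{2}{\sinh R}c\log\frac1c$, which is not constant in $c$.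

\section{Minimal strips foliated by spherical curvature lines}\label{sec:strips}

The Gauss equation \eqref{eq:gauss} and the Riccati equation \eqref{eq:riccati} form an overdetermined system for $y$, and we first find the conditions on $\alpha,\beta$ under which it is compatible. Primes on functions of $u$ denote $d/du$. Equation \eqref{eq:riccati} gives
\begin{equation}\label{eq:omega-u}
\begin{gathered}
\omega_u=\alpha y+\beta y^{-1},\qquad \omega_{uv}=(\alpha y-\beta y^{-1})\,\omega_v,\\
\omega_{uu}=\alpha'y+\beta'y^{-1}+\alpha^2y^2-\beta^2y^{-2}.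
\end{gathered}
\end{equation}
If \eqref{eq:gauss} holds as well, then $\omega_{vv}=(1-\alpha^2)y^2-\alpha'y-\beta'y^{-1}+(c^2+\beta^2)y^{-2}$. Multiplying by $2\omega_v$ and integrating in $v$ gives $\omega_v^2=G(u,y)$, where
\begin{equation}\label{eq:G}
G(u,y)=(1-\alpha^2)y^2-2\alpha'y+\kappa+2\beta'y^{-1}-(c^2+\beta^2)y^{-2}
\end{equation}
and $\kappa=\kappa(u)$ is a function of integration. Differentiating $\omega_v^2=G$ in $u$ and using \eqref{eq:omega-u} leads to the identity in the next lemma.

\begin{lemma}\label{lem:identity}
Let $\alpha,\beta,\kappa$ be smooth functions of $u$ and let $G$ be given by \eqref{eq:G}. The identity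
\begin{equation}\label{eq:identity}
G_u+(\alpha y^2+\beta)\,G_y=2(\alpha y-\beta y^{-1})\,G
\end{equation}
holds for all $y>0$ if and only if
\[
\kappa'=6(\alpha\beta)',\qquad \alpha''=-\kappa\alpha+2\beta(1-\alpha^2),\qquad \beta''=-\kappa\beta-2\alpha(c^2+\beta^2).
\]
\end{lemma}

\begin{proof}
Both sides are Laurent polynomials in $y$. From
\begin{align*}
G_u&=-2\alpha\alpha'y^2-2\alpha''y+\kappa'+2\beta''y^{-1}-2\beta\beta'y^{-2},\\
G_y&=2(1-\alpha^2)y-2\alpha'-2\beta'y^{-2}+2(c^2+\beta^2)y^{-3}
\end{align*}
we read off the coefficients: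
\[
\begin{array}{c|c|c}
 & \text{left side} & \text{right side}\\ \hline
y^{3} & 2\alpha(1-\alpha^2) & 2\alpha(1-\alpha^2)\\
y^{2} & -4\alpha\alpha' & -4\alpha\alpha'\\
y & -2\alpha''+2\beta(1-\alpha^2) & 2\kappa\alpha-2\beta(1-\alpha^2)\\
y^{0} & \kappa'-2(\alpha\beta)' & 4(\alpha\beta)'\\
y^{-1} & 2\beta''+2\alpha(c^2+\beta^2) & -2\kappa\beta-2\alpha(c^2+\beta^2)\\
y^{-2} & -4\beta\beta' & -4\beta\beta'\\
y^{-3} & 2\beta(c^2+\beta^2) & 2\beta(c^2+\beta^2)
\end{array}
\]
Four rows agree identically, and the other three give the stated equations.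
\end{proof}

So $\kappa=d+6\alpha\beta$ for a constant $d$, and then $\alpha''=-(d+8\alpha\beta)\alpha+2\beta$ and $\beta''=-(d+8\alpha\beta)\beta-2c^2\alpha$. We write the system for $\gamma$ instead of $\beta=c\gamma$: the angle condition at the boundary is $\gamma=0$, and in this form it remains a nondegenerate equation at $c=0$. We also want the strip to be symmetric under $u\mapsto-u$, so that the two boundary curves are treated at once; this is arranged by $\alpha(0)=\gamma(0)=0$.

For parameters $A,b,d,c\in\mathbb{R}$, let $\alpha,\gamma$ solve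
\begin{equation}\label{eq:system}
\begin{gathered}
\alpha''=-\rho\,\alpha+2c\gamma,\qquad \gamma''=-\rho\,\gamma-2c\alpha,\qquad \rho=d+8c\alpha\gamma,\\
\alpha(0)=\gamma(0)=0,\qquad\alpha'(0)=A,\qquad\gamma'(0)=b .
\end{gathered}
\end{equation}
The pair $(-\alpha(-u),-\gamma(-u))$ solves the same problem, so $\alpha,\gamma$ and $\beta=c\gamma$ are odd and $\rho$ is even. Let $f,g$ be the solutions of $f''=-\rho f$, $g''=-\rho g$ with $f(0)=g'(0)=1$, $f'(0)=g(0)=0$; then $f$ is even and $g$ is odd. From now on $G$ is given by \eqref{eq:G} with $\kappa=d+6\alpha\beta$, so \eqref{eq:identity} holds. At $u=0$ the relation $\omega_v^2=G$ becomes an ordinary differential equation $Y'^2=Q(Y)$ for $Y(v)=y(0,v)$, with the quartic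
\begin{equation}\label{eq:Q}
Q(y)=y^2G(0,y)=y^4-2Ay^3+dy^2+2bc\,y-c^2 .
\end{equation}
The construction runs these steps backward.

\begin{proposition}\label{prop:strip}
Let $c>0$, and suppose that the solution of \eqref{eq:system} exists for $|u|\le\frac\pi2$. Let $Y(v)>0$ be a non-constant periodic solution of $Y''=\frac12Q'(Y)$ with $Y'^2=Q(Y)$, and suppose that for each $v$ the solution $y(u,v)$ of \eqref{eq:riccati} with $y(0,v)=Y(v)$ exists and is positive for $|u|\le\frac\pi2$. Then there is $\delta>0$ such that $y$ is positive and analytic on the strip $|u|<\frac\pi2+\delta$, and $\omega=\log y$ satisfies there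
\begin{equation}\label{eq:omega-v}
\omega_v^2=G(u,y)
\end{equation}
and the Gauss equation \eqref{eq:gauss}. Hence there is an analytic minimal immersion $X$ of this strip with fundamental forms \eqref{eq:forms}, normalized by \eqref{eq:normalization}.
\end{proposition}

\begin{proof}
The values of $Y$ fill a compact interval, so existence and positivity extend to $|u|<\frac\pi2+\delta$ with $\delta$ independent of $v$; analyticity follows from analytic dependence on initial values. Let $F(u,v)=\omega_v^2-G(u,y(u,v))$. By \eqref{eq:omega-u} and \eqref{eq:identity},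
\[
F_u=2\omega_v\omega_{uv}-G_u-G_y\,y_u=2(\alpha y-\beta y^{-1})\,F,
\]
and $F(0,v)=(Y'^2-Q(Y))/Y^2=0$. So $F\equiv0$, which is \eqref{eq:omega-v}. Differentiating \eqref{eq:omega-v} in $v$ gives $2\omega_v\omega_{vv}=yG_y\,\omega_v$. To divide by $\omega_v$, integrate the second equation of \eqref{eq:omega-u}:
\[
\omega_v(u,v)=\frac{Y'(v)}{Y(v)}\exp\int_0^u(\alpha y-\beta y^{-1})\,du .
\]
Since $Y$ is analytic and not constant, $\omega_v$ vanishes only for isolated values of $v$. By continuity,
\[
\omega_{vv}=\tfrac12yG_y=(1-\alpha^2)y^2-\alpha'y-\beta'y^{-1}+(c^2+\beta^2)y^{-2}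
\]
everywhere. Adding $\omega_{uu}$ from \eqref{eq:omega-u} gives \eqref{eq:gauss}, and Theorem~\ref{thm:bonnet}(a) applies.
\end{proof}

To compare the spheres at the two boundary curves we need to know how $Z$ moves with $u$.

\begin{lemma}\label{lem:Z}
In the situation of Proposition~\ref{prop:strip}, the vector $Z$ of \eqref{eq:Z} depends only on $u$ and satisfies
\[
Z(u)=f(u)\,Z(0)+g(u)\,Z'(0),\qquad \langle Z,Z\rangle=1-\alpha^2+\gamma^2 .
\]
Moreover $Z(0)=-E_1$, $\langle Z(0),Z'(0)\rangle=0$, $\langle Z'(0),Z'(0)\rangle=d+b^2-A^2$, and for every $v$, with the frame evaluated at $(0,v)$,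
\begin{equation}\label{eq:Z0}
Z(0)=-Y^{-1}X_u,\qquad Z'(0)=(A-Y)X+\Bigl(b-\frac cY\Bigr)N+\omega_vY^{-1}X_v .
\end{equation}
\end{lemma}

\begin{proof}
By \eqref{eq:Zv} and \eqref{eq:riccati}, $Z_v=0$. The formula for $\langle Z,Z\rangle$ holds because $X$, $N$, $y^{-1}X_u$ are orthonormal with $\langle X,X\rangle=-1$. By \eqref{eq:frame},
\begin{equation}\label{eq:Zprime}
Z'=(\alpha'-y)X+(\alpha-\beta y^{-2})X_u+(\gamma'-cy^{-1})N+\omega_vy^{-1}X_v .
\end{equation}
We differentiate once more and collect the components of $Z''$, using \eqref{eq:frame}, \eqref{eq:riccati}, \eqref{eq:omega-u} and \eqref{eq:system}.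
\begin{align*}
X:&\quad \alpha''-y_u+(\alpha-\beta y^{-2})y^2=\alpha''-2\beta=-\rho\alpha;\\
N:&\quad \gamma''+cy^{-2}y_u+c(\alpha-\beta y^{-2})=\gamma''+2c\alpha=-\rho\gamma;\\
X_v:&\quad (\omega_vy^{-1})_u+\omega_vy^{-1}\omega_u-(\alpha-\beta y^{-2})\omega_v=\omega_{uv}y^{-1}-(\alpha-\beta y^{-2})\omega_v=0 .
\end{align*}
The $X_u$ component is the sum of five terms:
\begin{align*}
\alpha'-y&,\\
(\alpha-\beta y^{-2})_u&=\alpha'+2\alpha\beta y^{-1}-\beta'y^{-2}+2\beta^2y^{-3},\\
(\alpha-\beta y^{-2})\,\omega_u&=\alpha^2y-\beta^2y^{-3},\\
-cy^{-2}(\gamma'-cy^{-1})&=-\beta'y^{-2}+c^2y^{-3},\\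
\omega_v^2y^{-1}&=(1-\alpha^2)y-2\alpha'+(d+6\alpha\beta)y^{-1}+2\beta'y^{-2}-(c^2+\beta^2)y^{-3},
\end{align*}
where the last line is \eqref{eq:omega-v}. All powers of $y$ cancel except $(d+8\alpha\beta)y^{-1}=\rho y^{-1}$. Comparing with \eqref{eq:Z}, we get $Z''=-\rho Z$, hence $Z=fZ(0)+gZ'(0)$.

At $u=0$, \eqref{eq:Z} and \eqref{eq:Zprime} give \eqref{eq:Z0}, and \eqref{eq:normalization} gives $Z(0)=-E_1$. The two vectors in \eqref{eq:Z0} are orthogonal. Finally, $\omega_v^2=Y^2-2AY+d+2bcY^{-1}-c^2Y^{-2}$ at $u=0$, so
\[
\langle Z'(0),Z'(0)\rangle=-(A-Y)^2+\Bigl(b-\frac cY\Bigr)^2+\omega_v^2=d+b^2-A^2.\qedhere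
\]
\end{proof}

\section{Prescribing the radius}\label{sec:radius}

\subsection{The boundary conditions}
Fix $R>0$ and consider the conditions
\begin{equation}\label{eq:bc}
\alpha(\tfrac\pi2)=\coth R,\qquad\gamma(\tfrac\pi2)=0,\qquad f(\tfrac\pi2)=0,\qquad g(\tfrac\pi2)>0 .
\end{equation}
They involve only the system \eqref{eq:system}, not the surface. The first two make each boundary curve meet a sphere of radius $R$ orthogonally, with centers $\pm\sinh R\,Z(\pm\frac\pi2)=\sinh R\,\bigl(\pm f(\frac\pi2)Z(0)+g(\frac\pi2)Z'(0)\bigr)$. The two centers agree exactly when the third condition holds. The inequality only fixes a sign.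

\begin{lemma}\label{lem:fb}
In the situation of Proposition~\ref{prop:strip}, assume \eqref{eq:bc}. Then $A^2-d-b^2>0$. With $m=\sqrt{A^2-d-b^2}$, the vector $p=Z'(0)/m$ is a point of $\mathbb{H}^3$, both curves $u=\pm\frac\pi2$ lie on $\partial B_R(p)$, and along them the outward conormal of the strip $|u|\le\frac\pi2$ equals the outward unit normal of the sphere.
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:Z} and parity, $Z(\pm\frac\pi2)=\pm g(\frac\pi2)Z'(0)$, and $\langle Z,Z\rangle=1-\coth^2R=-\sinh^{-2}R$ at $u=\frac\pi2$. Hence $g(\frac\pi2)^2(A^2-d-b^2)=\sinh^{-2}R$, so $m$ is real and positive, $g(\frac\pi2)=1/(m\sinh R)$, and $p=\sinh R\,Z(\frac\pi2)$ satisfies $\langle p,p\rangle=-1$. Since $\alpha,\gamma$ are odd, the definition of $Z$ at $u=\pm\frac\pi2$ reads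
\[
\pm\coth R\,X-y^{-1}X_u=\pm\frac{p}{\sinh R}.
\]
Pairing with $X$ gives $\langle X,p\rangle=-\cosh R<0$, so $p\in\mathbb{H}^3$ and $\operatorname{dist}(X,p)=R$ on both curves. The same equation says that the outward conormal $\pm y^{-1}X_u$ equals $(\cosh R\,X-p)/\sinh R$, which is the normal \eqref{eq:radial}.
\end{proof}

For the rest of the paper $J\subset(0,\infty)$ is a fixed compact interval. A function of $(c,R)$ is \emph{analytic at $c=0$} if it is real-analytic on a neighborhood of $\{0\}\times J$ in $\mathbb{R}^2$. ``For small $c$'' means for $0<c\le c_0$ with $c_0>0$ depending only on $J$, and the constants in $O(\cdot)$ depend only on $J$. Compactness of $J$ is used only for this uniformity.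

\begin{lemma}\label{lem:ift}
There are functions $A,b,d$ of $(c,R)$, analytic at $c=0$, for which the solution of \eqref{eq:system} exists on $[-\frac\pi2,\frac\pi2]$ and satisfies \eqref{eq:bc}, and such that $(A,b,d)=(\coth R,0,1)$ at $c=0$. Moreover $b=c\,b_1$ with $b_1$ analytic at $c=0$, the function $m$ is analytic at $c=0$, and
\[
b_1|_{c=0}=\coth R,\qquad m|_{c=0}=\frac1{\sinh R}.
\]
\end{lemma}

\begin{proof}
For $c=0$ and $d>0$ the system is linear, with
\[
g=\frac{\sin\sqrt d\,u}{\sqrt d},\qquad f=\cos\sqrt d\,u,\qquad \alpha=Ag,\qquad\gamma=bg .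
\]
So \eqref{eq:bc} holds at $(A,b,d,c)=(\coth R,0,1,0)$, with $g(\frac\pi2)=1$; this is the disk of Section~\ref{sec:disk}. Near these points the solution exists on $[-\frac\pi2,\frac\pi2]$, and the map $(A,b,d,c,R)\mapsto\bigl(\alpha(\frac\pi2)-\coth R,\gamma(\frac\pi2),f(\frac\pi2)\bigr)$ is analytic. Its Jacobian matrix with respect to $(A,b,d)$ is
\[
\begin{pmatrix}1&0&*\\0&1&0\\0&0&-\pi/4\end{pmatrix},
\]
because $\frac{\partial}{\partial d}\cos\bigl(\sqrt d\,\frac\pi2\bigr)=-\frac\pi4$ at $d=1$. The analytic implicit function theorem gives a solution near each point $(0,R)$; by its uniqueness clause these local solutions agree on overlaps and define $A,b,d$ near $\{0\}\times J$. The inequality $g(\frac\pi2)>0$ persists by continuity.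

Since $b$ vanishes at $c=0$, $b_1=b/c$ is analytic. Let a dot denote $\partial_c$ at $c=0$ along the solution just found. There $\gamma=0$, $\rho=1$ and $\alpha=\coth R\sin u$, so differentiating the equation for $\gamma$ gives $\dot\gamma''+\dot\gamma=-2\coth R\sin u$ with $\dot\gamma(0)=0$, $\dot\gamma'(0)=\dot b$. Hence $\dot\gamma=(\dot b-\coth R)\sin u+\coth R\,u\cos u$, and $\dot\gamma(\frac\pi2)=0$ forces $\dot b=\coth R$. Finally $m^2=\coth^2R-1=\sinh^{-2}R>0$ at $c=0$.
\end{proof}

From now on $A,b,d$ are these functions. It remains to verify the hypotheses of Proposition~\ref{prop:strip} for small $c$.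

\subsection{The periodic solution $Y$}
At $c=0$ the quartic $Q$ has a double root at $0$. For $c>0$ it splits into two roots of size $c$, and this turns the solution $Y$ of the disk, which decays as $v\to\pm\infty$, into a periodic one.

\begin{lemma}\label{lem:roots}
There are functions $\xi_0,\xi_1,y_2,y_3$, analytic at $c=0$, with values $-1$, $1$, $\tanh\frac R2$, $\coth\frac R2$ at $c=0$, such that $y_0=c\xi_0$, $y_1=c\xi_1$, $y_2$, $y_3$ are roots of $Q$. For small $c$ we have $y_0<0<y_1<y_2<y_3$ and
\[
Q(y)=(y-y_0)(y-y_1)(y_2-y)(y_3-y).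
\]
The solution $Y$ of $Y''=\frac12Q'(Y)$, $Y(0)=y_2$, $Y'(0)=0$ satisfies $Y'^2=Q(Y)$. For small $c$ it is even, periodic with least period $V=2\int_{y_1}^{y_2}dy/\sqrt{Q(y)}$, and strictly decreasing from $y_2$ to $y_1$ on $[0,V/2]$. For $c=0$ it is $Y=\sinh R/(\cosh R+\cosh v)$.
\end{lemma}

\begin{proof}
At $c=0$, $Q=y^2(y^2-2\coth R\,y+1)$ has the simple roots $\coth R\mp\frac1{\sinh R}$, that is, $\tanh\frac R2$ and $\coth\frac R2$. They continue analytically to $y_2,y_3$ by the implicit function theorem. For the small roots put $y=c\xi$: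
\begin{equation}\label{eq:rescaledQ}
c^{-2}Q(c\xi)=c^2\xi^4-2Ac\,\xi^3+d\xi^2+2cb_1\xi-1 .
\end{equation}
At $c=0$ this is $\xi^2-1$, with simple roots $\mp1$, which continue to $\xi_0,\xi_1$. For small $c$ the four roots are distinct and ordered as stated, so $Q$ factors, and $Q>0$ on $(y_1,y_2)$.

The quantity $Y'^2-Q(Y)$ is constant along solutions and vanishes at $v=0$. The equation is invariant under $v\mapsto-v$, so $Y$ is even. Since $Q'(y_2)<0$, $Y$ starts to decrease, and $Y'=-\sqrt{Q(Y)}$ while $Y\in(y_1,y_2)$. The roots $y_1,y_2$ are simple, so the integral defining $V$ converges and $Y$ reaches $y_1$ at $v=V/2$, with $Y'=0$. Then $Y$ is symmetric about $V/2$ as well as about $0$, so it has period $V$, and by monotonicity no smaller one. For $c=0$, the function $w=\coth R+\cosh v/\sinh R$ satisfies $w'^2=w^2-2\coth R\,w+1$, which is $Y'^2=Q(Y)$ for $Y=1/w$; differentiating gives the second-order equation for $v\ne0$, hence for all $v$, and $Y(0)=\tanh\frac R2$, $Y'(0)=0$.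
\end{proof}

The rescaling \eqref{eq:rescaledQ} is where the neck of Section~\ref{sec:disk} appears: $\xi=Y/c$ solves $\xi'^2=\xi^2-1$ in the limit $c\to0$, whose solution $\cosh s$ is the conformal factor of the catenoid.

\subsection{The Riccati equation}
Two things could go wrong in \eqref{eq:riccati}: blow-up for the largest initial values and loss of positivity for the smallest, which are only of size $c$.

\begin{lemma}\label{lem:riccati}
For small $c$ and every initial value $y(0)\in[y_1,y_2]$, the solution of \eqref{eq:riccati} exists and is positive on $[-\frac\pi2,\frac\pi2]$, and it is even in $u$.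
\end{lemma}

\begin{proof}
For $c=0$ the equation is $y_u=\coth R\sin u\,y^2$, with solution
\[
y(u)=\frac{y(0)}{1-y(0)\coth R\,(1-\cos u)} .
\]
For $0\le y(0)\le\tanh\frac R2$ and $|u|\le\frac\pi2$ the denominator is positive, because $\coth R\tanh\frac R2=\frac12(1+\tanh^2\frac R2)<1$. The set of data $c=0$, $R\in J$, $0\le y(0)\le\tanh\frac R2$ is compact, so existence on $[-\frac\pi2,\frac\pi2]$ holds on a neighborhood of it, which for small $c$ contains all $y(0)\in[y_1,y_2]$. As $\alpha,\beta$ are odd, $y(-u)$ solves the same initial value problem, so $y$ is even.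

For positivity it suffices to consider $[0,\frac\pi2]$. As $c\to0$, $\alpha\to\coth R\sin u$ in $C^1[0,\frac\pi2]$. For small $c$ this gives $\alpha'>0$ on $[0,\frac\pi4]$ and $\alpha>0$ on $[\frac\pi4,\frac\pi2]$; with $\alpha(0)=0$ we get $\alpha\ge0$ on $[0,\frac\pi2]$. The function $\gamma$ is analytic in $(u,c,R)$ and vanishes at $c=0$, so $|\beta|=c|\gamma|\le Cc^2$. Hence $y_u\ge-Cc^2$ and $y(u)\ge c\xi_1-\frac\pi2Cc^2>0$ for small $c$.
\end{proof}

Proposition~\ref{prop:strip} and Lemma~\ref{lem:fb} now give, for each small $c$ and each $R\in J$, an analytic minimal immersion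
\[
X=X_{c,R}:\ [-\tfrac\pi2,\tfrac\pi2]\times\mathbb{R}\to\mathbb{H}^3,
\]
normalized by \eqref{eq:normalization} and extending to a slightly wider strip, which meets $\partial B_R(p)$ orthogonally along its boundary. All data are solutions of analytic differential equations with analytic parameters, so $X$ is analytic in $(u,v,c,R)$ for $c>0$.

\section{The period angle}\label{sec:period}

\subsection{Symmetries of the strip}
The function $y$ is even in $u$ by Lemma~\ref{lem:riccati}. It depends on $v$ only through the initial value $Y(v)$, so it is even and $V$-periodic in $v$. Hence $\mathrm{I}$ and $\mathrm{II}$ are invariant under the group $\Gamma$ of maps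
\[
\sigma(u,v)=(\epsilon_1u,\ \epsilon_2v+jV),\qquad \epsilon_1,\epsilon_2\in\{\pm1\},\ j\in\mathbb{Z}.
\]
By Theorem~\ref{thm:bonnet}(b), for each $\sigma\in\Gamma$ there is a unique isometry $\Psi_\sigma$ with $X\circ\sigma=\Psi_\sigma X$ and $N\circ\sigma=\Psi_\sigma N$. Since $X\circ\sigma\circ\sigma'=\Psi_\sigma X\circ\sigma'=\Psi_\sigma\Psi_{\sigma'}X$, and likewise for $N$, the map $\sigma\mapsto\Psi_\sigma$ is a homomorphism. Differentiating,
\begin{equation}\label{eq:Psi}
\Psi_\sigma\,(X,X_u,X_v,N)(z)=(X,\epsilon_1X_u,\epsilon_2X_v,N)(\sigma z).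
\end{equation}
The determinant of the frame never vanishes, so its sign is constant, and $\det\Psi_\sigma=\epsilon_1\epsilon_2$.

Let $\tau(u,v)=(u,v+V)$ and $\Phi=\Psi_\tau$. By \eqref{eq:Z}, \eqref{eq:Psi} and the periodicity of $y$, $\Phi Z(u)=Z(u)$ for all $u$. So $\Phi$ fixes $Z(0)=-E_1$ and $p=Z'(0)/m$, and $\det\Phi=1$: it is a rotation about the geodesic through $p$ in direction $E_1$.

\subsection{The waist}
We measure the angle of $\Phi$ on the curve $v\mapsto X(0,v)$, the \emph{waist}. Let $T=Y^{-1}X_v(0,v)$. By \eqref{eq:Z0}, $Y^{-1}X_u=E_1$ along $u=0$, so $X,T,N$ lie in $E_1^\perp$, and the waist lies in the plane $P=\mathbb{H}^3\cap E_1^\perp$, which contains $p$ and is orthogonal to the axis. Along $u=0$ we have $\omega_u=0$ and $\omega_v=Y'/Y$, so \eqref{eq:frame} reduces to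
\begin{equation}\label{eq:waist}
X_v=YT,\qquad T_v=YX-\frac cYN,\qquad N_v=\frac cYT,\qquad (X,T,N)|_{v=0}=(E_0,E_2,E_3).
\end{equation}
At $v=0$, where $Y=y_2$ and $\omega_v=0$, formula \eqref{eq:Z0} gives $p=\cosh r_0\,E_0-\sinh r_0\,E_3$ with
\begin{equation}\label{eq:r0}
\cosh r_0=\frac{A-y_2}{m},\qquad\sinh r_0=\frac cm\Bigl(\frac1{y_2}-b_1\Bigr).
\end{equation}
At $c=0$ the bracket equals $\coth\frac R2-\coth R>0$, so $r_0>0$ for small $c$. The vectors $e_1=\cosh r_0\,E_3-\sinh r_0\,E_0$ and $e_2=E_2$ form an orthonormal basis of $T_pP$, and $E_0=\cosh r_0\,p+\sinh r_0\,e_1$. By \eqref{eq:Z0},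
\[
-\langle X(0,v),p\rangle=\frac{A-Y}m\ge\frac{A-y_2}{m}=\cosh r_0>1,
\]
so the waist avoids $p$, and we may introduce polar coordinates
\[
X(0,v)=\cosh r\,p+\sinh r\,(\cos\theta\,e_1+\sin\theta\,e_2),\qquad\theta(0)=0,
\]
with $r>0$ and $\theta$ smooth. Here $\cosh r=(A-Y)/m$, so
\[
\sinh^2r=\frac{D(Y)}{m^2},\qquad D(y)=(A-y)^2-m^2=y^2-2Ay+d+b^2 .
\]

\begin{lemma}\label{lem:theta}
We have
\begin{equation}\label{eq:theta}
\theta_v=\frac{c\,m\,(1-b_1Y)}{D(Y)},
\end{equation}
and $\Phi$ is the rotation by the angle $\Theta(c,R):=\theta(V)=2\theta(V/2)$.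
\end{lemma}

\begin{proof}
Let $\det$ be the determinant on $E_1^\perp$ with respect to the ordered basis $(E_0,E_3,E_2)$. Then $\det(p,e_1,e_2)=\cosh^2r_0-\sinh^2r_0=1$, and in polar coordinates $\det(p,X,X_v)=\sinh^2r\,\theta_v$. The frame $(X,N,T)$ is orthonormal, so its determinant is $\pm1$, and it is $1$ by continuity. By \eqref{eq:Z0}, $mp=(A-Y)X+(b-c/Y)N+\omega_vT$, hence
\[
\sinh^2r\,\theta_v=\det(p,X,YT)=\frac Ym\Bigl(b-\frac cY\Bigr)\det(N,X,T)=\frac{c-bY}m ,
\]
which is \eqref{eq:theta}. Since $X(0,V)=\Phi E_0=\cosh r_0\,p+\sinh r_0\,\Phi e_1$ and $r_0>0$, the angle of $\Phi$ is $\theta(V)$. The right side of \eqref{eq:theta} is symmetric about $V/2$, so $\theta(V)=2\theta(V/2)$.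
\end{proof}

For small $c$ we have $b_1>0$ and $1-b_1Y\ge1-b_1y_2>0$ by \eqref{eq:r0}, so the waist turns monotonically around $p$, while $r$ oscillates between $r_0$ and a maximum at $Y=y_1$; see Figure~\ref{fig:waist}.

\begin{figure}[ht]
\centering
\begin{tikzpicture}
\draw[gray] (0,0) circle (2);
\draw[domain=0:360,samples=420,smooth,variable=\t] plot ({1.04*cos(4*\t)+0.88*cos(3*\t)},{1.04*sin(4*\t)-0.88*sin(3*\t)});
\fill (0,0) circle (0.9pt);
\node at (2.55,1.45) {$P\cap\partial B_R(p)$};
\end{tikzpicture}
\caption{Schematic shape (not a computed curve) of the waist $u=0$ of an annulus with period angle $\Theta=2\pi k/n$, drawn for $k/n=4/7$. The waist lies in a totally geodesic plane $P$ through the center $p$ of the ball. It passes close to $p$, turns back near the boundary sphere $n$ times, and winds $k$ times around $p$.}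
\label{fig:waist}
\end{figure}

\subsection{Asymptotics}
As $c\to0$ the period $V$ tends to infinity and the integral of \eqref{eq:theta} degenerates at both ends. Near $v=0$ the denominator $D(y_2)=m^2\sinh^2r_0$ is of order $c^2$: the waist passes at distance of order $c$ from $p$, and $\theta$ gains almost $\frac\pi2$ in a short time. Near $v=V/2$ the roots $y_0,y_1$ collide. We cut at $v=1$. The first degeneration is an artifact of polar coordinates and disappears in the system \eqref{eq:waist}. The second is real and produces the logarithm.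

\begin{proposition}\label{prop:period}
For small $c>0$, the functions $V$ and $\Theta$ are real-analytic in $(c,R)$, and as $c\downarrow0$, uniformly for $R\in J$,
\[
\Theta=\pi+\frac2{\sinh R}\,c\log\frac1c+O(c),\qquad\partial_c\Theta=\frac2{\sinh R}\log\frac1c+O(1).
\]
\end{proposition}

\begin{proof}
\emph{The part $0\le v\le1$.} The solution $Y$ of Lemma~\ref{lem:roots} is analytic in $(v,c,R)$ near $[0,1]\times\{0\}\times J$ and positive at $c=0$. So $Y$ is bounded below on $[0,1]$ by a positive constant for $|c|$ small. This has two consequences. First, $V/2>1$ for small $c$, since $Y(V/2)=y_1\to0$. Second, \eqref{eq:waist} is a linear system on $[0,1]$ whose coefficients are analytic across $c=0$, so its solution $(X,T,N)$ is analytic across $c=0$. At $c=0$ the solution is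
\[
X=\cosh s\,E_0+\sinh s\,E_2,\qquad T=\sinh s\,E_0+\cosh s\,E_2,\qquad N=E_3,\qquad s=\int_0^vY .
\]
Thus $\partial_v\langle X,E_2\rangle=Y\langle T,E_2\rangle$ converges uniformly on $[0,1]$ to $Y\cosh s>0$, and $\langle X,E_2\rangle=0$ at $v=0$. For small $c$ it follows that $\sinh r\sin\theta=\langle X,E_2\rangle>0$ on $(0,1]$. Since $\theta$ is continuous and $\theta(0)=0$, we get $\theta\in(0,\pi)$ on $(0,1]$, and
\[
\theta(1)=\operatorname{arccot}\frac{\langle X,e_1\rangle}{\langle X,E_2\rangle}\Big|_{v=1}
\]
with $\operatorname{arccot}$ taking values in $(0,\pi)$. By \eqref{eq:r0}, $e_1$ is analytic at $c=0$ and equals $E_3$ there. So $\theta(1)$ is analytic at $c=0$ with value $\frac\pi2$, and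
\begin{equation}\label{eq:part1}
\theta(1)=\frac\pi2+O(c),\qquad\partial_c\theta(1)=O(1).
\end{equation}

\emph{The part $1\le v\le V/2$.} Let $y_*=Y(1)$. It is analytic at $c=0$, with value $y_*^0\in(0,\tanh\frac R2)$. On $[1,V/2]$, $Y$ decreases from $y_*$ to $y_1$ and $dv=-dy/\sqrt{Q(y)}$. By \eqref{eq:theta},
\[
\theta(V/2)-\theta(1)=c\int_{y_1}^{y_*}\frac{W(y)\,dy}{\sqrt{(y-y_0)(y-y_1)}},\qquad W(y)=\frac{m\,(1-b_1y)}{D(y)\sqrt{(y_2-y)(y_3-y)}},
\]
where $W$ depends also on $(c,R)$. At $c=0$ we have $D(y)=(y_2-y)(y_3-y)=y^2-2\coth R\,y+1$, which is positive on $[0,y_*^0]$ and equals $1$ at $y=0$. Hence $W$ is analytic near the compact set $\{c=0,\ R\in J,\ 0\le y\le y_*^0\}$, so $W$, $W_y$, $W_c$ are bounded in the range of integration, and $W=\frac1{\sinh R}$ at $y=c=0$. To remove the singular factor, put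
\[
y=\mu+\nu\cosh t,\qquad\mu=\frac{y_0+y_1}2,\qquad\nu=\frac{y_1-y_0}2 ,
\]
so that $(y-y_0)(y-y_1)=\nu^2\sinh^2t$ and $dy=\nu\sinh t\,dt$. By Lemma~\ref{lem:roots}, $\mu$ and $\nu$ are analytic at $c=0$, $\mu=O(c^2)$, and $\nu=c\nu_1$ with $\nu_1$ analytic and equal to $1$ at $c=0$. We obtain $\theta(V/2)-\theta(1)=cL$ with
\[
L=\int_0^{t_*}W(\mu+\nu\cosh t)\,dt,\qquad\cosh t_*=\frac{y_*-\mu}\nu .
\]
For small $c>0$ the quotient $(y_*-\mu)/\nu$ is analytic and greater than $1$, so $t_*$, $L$ and $\Theta=2\theta(1)+2cL$ are analytic. The same substitution gives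
\[
\frac V2=1+\int_0^{t_*}\frac{dt}{\sqrt{(y_2-y)(y_3-y)}},\qquad y=\mu+\nu\cosh t,
\]
so $V$ is analytic too.

The quotient $(y_*-\mu)/\nu$ is $c^{-1}$ times a function that is analytic and positive at $c=0$. Therefore $\cosh t_*$ and $\sinh t_*$ are comparable to $c^{-1}$, $t_*=\log\frac1c+O(1)$, and $\sinh t_*\,\partial_ct_*=O(c^{-2})$, that is, $\partial_ct_*=O(c^{-1})$. From $|W(y)-\frac1{\sinh R}|\le C(|y|+c)$ and
\[
\int_0^{t_*}\bigl(|\mu|+\nu\cosh t+c\bigr)\,dt=(|\mu|+c)\,t_*+\nu\sinh t_*=O(1)
\]
we get $L=\frac{t_*}{\sinh R}+O(1)=\frac1{\sinh R}\log\frac1c+O(1)$. Differentiating $L$,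
\[
c\,\partial_cL=c\,\partial_ct_*\,W(y_*)+c\int_0^{t_*}\bigl[W_y\,(\partial_c\mu+\partial_c\nu\cosh t)+W_c\bigr]dt=O(1)+c\,O(t_*+\sinh t_*)=O(1).
\]
Hence $\partial_c(cL)=L+c\,\partial_cL=\frac1{\sinh R}\log\frac1c+O(1)$. Together with \eqref{eq:part1} this proves both formulas.
\end{proof}

The logarithm dominates all terms of order $c$, whose signs we never need to know. After decreasing $c_0$, we have $\partial_c\Theta>0$ on $(0,c_0]\times J$. So for each $R\in J$ the function $\Theta(\cdot,R)$ increases strictly and continuously from the limit $\pi$, and it maps $(0,c_0)$ bijectively onto $(\pi,\Theta(c_0,R))$.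

\section{Closing up the strip}\label{sec:closing}

The strip closes up only for rational $\Theta/2\pi$. Indeed, if $X(u,v+\ell)=X(u,v)$ with $\ell>0$, then $Y$ has period $\ell$, so $\ell=nV$ for an integer $n\ge1$, and $\Phi^nE_0=E_0$ forces $n\Theta\in2\pi\mathbb{Z}$. The converse gives our annuli.

\begin{proposition}\label{prop:annulus}
Let $c\in(0,c_0]$ and $R\in J$. Then $X$ maps the open strip $|u|<\frac\pi2$ into the interior of $B_R(p)$. If $\Theta(c,R)=2\pi k/n$ with positive integers $k,n$, then $X$ descends to a compact immersed free boundary minimal annulus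
\[
X:\ \mathcal{A}=[-\tfrac\pi2,\tfrac\pi2]\times\mathbb{R}/nV\mathbb{Z}\to B_R(p),
\]
and this annulus is not rotational.
\end{proposition}

\begin{proof}
Let $\phi=-\langle X,p\rangle=\cosh\operatorname{dist}(X,p)$. It is $V$-periodic in $v$, since $\Phi p=p$, so it attains its maximum on the closed strip. By \eqref{eq:frame}, $X_{uu}+X_{vv}=2y^2X$, so $\phi_{uu}+\phi_{vv}=2y^2\phi>0$, which is impossible at an interior maximum. Hence the maximum is attained only on the boundary, where $\phi=\cosh R$, and $\phi<\cosh R$ in the interior. If $\Theta=2\pi k/n$, then $\Phi^n=\mathrm{id}$, so $X$ and $N$ are $nV$-periodic in $v$. With Lemma~\ref{lem:fb} this proves all claims but the last.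

Suppose that the image $S=X(\mathcal{A})$ is invariant under the rotations $\varrho_t$ about some geodesic, generated by the Killing field $\mathcal{Y}$. The hypothesis concerns only the image, and $X$ need not be injective, so we first lift the rotations to $\mathcal{A}$.

\emph{The field $\mathcal{Y}$ is tangent to $X$.} If $\mathcal{Y}(X(z_1))\notin dX(T_{z_1}\mathcal{A})$ at an interior point $z_1$, then $(t,z)\mapsto\varrho_t(X(z))$ is a local diffeomorphism at $(0,z_1)$. Its image lies in $S$ and contains a non-empty open subset of $\mathbb{H}^3$. But $S$ is the image of a surface under a smooth map and has measure zero. So on the interior of $\mathcal{A}$ there is a smooth vector field $\widetilde{\mathcal{Y}}=a_1\partial_u+a_2\partial_v$ with $dX(\widetilde{\mathcal{Y}})=\mathcal{Y}\circ X$.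

\emph{The lifted field is constant.} Let $\varphi_t$ be the local flow of $\widetilde{\mathcal{Y}}$. Since $X$ maps integral curves of $\widetilde{\mathcal{Y}}$ to integral curves of $\mathcal{Y}$, we have $X\circ\varphi_t=\varrho_t\circ X$. Then $N\circ\varphi_t=\pm\varrho_tN$, and the sign is $+$ by continuity in $t$. So $\varphi_t$ preserves $\mathrm{I}$ and $\mathrm{II}$, and their Lie derivatives along $\widetilde{\mathcal{Y}}$ vanish. Because $c\neq0$, the Lie derivative of $du^2-dv^2$ vanishes, which gives $\partial_ua_1=\partial_va_2=0$ and $\partial_va_1=\partial_ua_2$. The $du\,dv$ component of the Lie derivative of $\mathrm{I}$ gives $\partial_va_1+\partial_ua_2=0$. Hence $a_1,a_2$ are constants, and the $du^2$ component gives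
\[
a_1\omega_u+a_2\omega_v=0 .
\]
The constants are not both zero, because $\mathcal{Y}$ vanishes only on a geodesic, which cannot contain an immersed surface. At $u=0$ we have $\omega_u=0$ and $\omega_v=Y'/Y\not\equiv0$, so $a_2=0$. Then $\omega_u\equiv0$ in the interior and, by continuity, on the boundary. This contradicts $\omega_u=\alpha y+\beta y^{-1}=\coth R\,y>0$ at $u=\frac\pi2$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
Given $R>0$, take a compact interval $J\ni R$. The interval $(\pi,\Theta(c_0,R))$ is not empty, so there is $c\in(0,c_0)$ with $\Theta(c,R)\in2\pi\mathbb{Q}$. Proposition~\ref{prop:annulus} gives the annulus in $B_R(p)$, and all balls of radius $R$ are congruent.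
\end{proof}

\section{Proof of Theorem~\ref{thm:B}}\label{sec:B}

\subsection{The family and its analytic dependence on $R$}
The function $R\mapsto\Theta(c_0,R)$ is continuous and greater than $\pi$ on the compact set $J$. Choose $\varepsilon\in(0,\frac12)$ with $\varepsilon\le\min_{R\in J}\frac{\Theta(c_0,R)}{2\pi}-\frac12$. For a rational $q=k/n\in(\frac12,\frac12+\varepsilon)$ in lowest terms and $R\in J$ there is a unique $c=c(q,R)\in(0,c_0)$ with $\Theta(c,R)=2\pi q$, and it is analytic in $R$ by the implicit function theorem, since $\partial_c\Theta>0$. Note that $\frac12<\frac kn<1$ implies $n\ge3$ and $k\ge2$.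

To place all annuli in balls with the same center, let $\Lambda$ be the isometry that fixes $E_1,E_2$ and sends $p,e_1$ to $E_0,E_3$; by \eqref{eq:r0} it is analytic in $(c,R)$. Define $\Sigma_{q,R}$ as the immersion
\[
[-\tfrac\pi2,\tfrac\pi2]\times\mathbb{R}/n\mathbb{Z}\to B_R(E_0),\qquad(u,s)\mapsto\Lambda\,X_{c,R}(u,Vs),\qquad c=c(q,R).
\]
Since $X_{c,R}$, $V$, $\Lambda$ and $c(q,R)$ are analytic, this map is analytic in $(u,s,R)$, which is (2). The remaining properties are invariant under isometries, and we prove them for $X:\mathcal{A}\to B_R(p)$ with image $S$.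

\subsection{Self-intersections and symmetries}
The annulus is not rotational by Proposition~\ref{prop:annulus}. The waist is a closed curve $\mathbb{R}/nV\mathbb{Z}\to P\setminus\{p\}$. By \eqref{eq:theta}, $\theta_v$ is $V$-periodic, so the winding number about $p$ is $n\Theta/2\pi=k\ge2$. Polar coordinates identify $P$ with $\mathbb{R}^2$, and a simple closed curve in the plane has winding number $0$ or $\pm1$ about every point off the curve. So the waist is not simple and $X$ is not injective.

Each $\Psi_\sigma$, $\sigma\in\Gamma$, preserves $S$. As $\Psi_{\tau^n}=\Phi^n=\mathrm{id}$, the homomorphism $\sigma\mapsto\Psi_\sigma$ descends to $\Gamma/\langle\tau^n\rangle$. In this group the reflection $u\mapsto-u$ is central, and $v\mapsto-v$ and $\tau$ generate a copy of $D_n$ acting on $v$ alone, so $\Gamma/\langle\tau^n\rangle\cong\mathbb{Z}_2\times D_n$, of order $4n$. The descended homomorphism is injective. Suppose $\Psi_\sigma=\mathrm{id}$ for $\sigma(u,v)=(\epsilon_1u,\epsilon_2v+jV)$. Then $\epsilon_1\epsilon_2=\det\Psi_\sigma=1$. If $\epsilon_1=\epsilon_2=-1$, then $\sigma$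 fixes $(0,jV/2)$, and by \eqref{eq:Psi} $\Psi_\sigma$ sends $X_u$ at that point to $-X_u$, a contradiction. So $\sigma=\tau^j$, and $\Phi^j$ is the rotation by $2\pi jk/n$; it is the identity only if $n\mid j$, because $k$ and $n$ are coprime. This proves (1).

\subsection{Non-congruence}
Fix $R$. Let $X,X'$ correspond to $q,q'$, with parameters $c,c'$, domains $\mathcal{A},\mathcal{A}'$, images $S,S'$ and centers $p,p'$, and let $\psi$ be an isometry with $\psi(S)=S'$. We show $q=q'$. A congruence of the images gives no map between the domains. We construct one locally, show that it is a Euclidean similarity with factor $\sqrt{c/c'}$, and use the boundary sphere to show that it preserves the strip.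

\emph{Step 1: $\psi(p)=p'$.} A compact set $S\subset\mathbb{H}^3$ lies in a unique closed ball of smallest radius. Existence follows by compactness. For uniqueness, if $S\subset B_r(a)\cap B_r(a')$ with $a\ne a'$, put $\ell=\sqrt{2-2\langle a,a'\rangle}>2$ and $a''=(a+a')/\ell\in\mathbb{H}^3$; then $-\langle x,a''\rangle\le\frac2\ell\cosh r<\cosh r$ on $S$, so $r$ is not minimal. The center of the smallest ball is fixed by every isometry that preserves $S$. It is fixed by $\Phi$, a rotation by an angle in $(\pi,2\pi)$, so it lies on the axis. It is also fixed by $\Psi_\sigma$ for $\sigma(u,v)=(-u,v)$. By \eqref{eq:Psi} at the origin, this isometry fixes $E_0,E_2,E_3$ and reverses $E_1$, so it is the reflection in $P$. The axis meets $P$ only at $p$, so the center is $p$. The same argument shows that the center for $S'$ is $p'$, and $\psi$ maps one center to the other. Replacing $(X,N)$ by $(\psi X,\psi N)$ does not change the fundamental forms, so we may assume $S=S'$ and $p=p'$.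

\emph{Step 2: a local map between the domains.} The immersion $X'$ extends to a slightly larger open annulus. So $\mathcal{A}'$ is a finite union of compact sets $D_i$, each with an open neighborhood $\widehat D_i$ in the larger annulus on which $X'$ is an embedding. The finitely many closed sets $X^{-1}(X'(D_i))$ cover $\mathcal{A}$, so one of them has an interior point and contains an open disk $U$ in the interior of $\mathcal{A}$. The map $h=(X'|_{\widehat D_i})^{-1}\circ X:U\to D_i$ is smooth, because $X'(\widehat D_i)$ is an embedded surface, and $X'\circ h=X$. Since $dX=dX'\circ dh$ is injective, $h$ is a local diffeomorphism. By Proposition~\ref{prop:annulus}, $X(U)$ lies in the open ball, while $X'(\partial\mathcal{A}')$ lies on the sphere, so $h(U)$ lies in the interior of $\mathcal{A}'$. After shrinking $U$ we lift $U$ and $h(U)$ to the open strip $\mathcal{S}=\{z:|\operatorname{Re}z|<\frac\pi2\}$ and regard $X,X'$ as defined on $\overline{\mathcal{S}}$.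

\emph{Step 3: $h$ is a similarity.} From $X'\circ h=X$ we get $h^*\mathrm{I}'=\mathrm{I}$ and, since $N'\circ h=\pm N$ with a fixed sign on the disk $U$, $h^*\mathrm{II}'=\pm\mathrm{II}$. The first relation makes $h$ holomorphic or antiholomorphic. If $h$ is holomorphic, the second reads $\operatorname{Re}(c'h_z^2\,dz^2)=\pm\operatorname{Re}(c\,dz^2)$, so $h_z^2=\pm c/c'$ is constant. If $h$ is antiholomorphic, apply this to $\bar h$, using that $z\mapsto\bar z$ preserves $\operatorname{Re}(dz^2)$. Hence $h(z)=\lambda z+\lambda_0$ or $h(z)=\lambda\bar z+\lambda_0$ with $|\lambda|^2=c/c'$, and $h$ extends to a similarity of $\mathbb{C}$.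

\emph{Step 4: $h(\mathcal{S})=\mathcal{S}$.} The set $\Omega=\mathcal{S}\cap h^{-1}(\mathcal{S})$ is an intersection of two open strips, hence open and convex, and it contains $U$. By analyticity $X'\circ h=X$ on $\Omega$, and by continuity on $\overline\Omega$. Suppose $\mathcal{S}\not\subset h^{-1}(\mathcal{S})$. As $\mathcal{S}$ is connected and meets $h^{-1}(\mathcal{S})$, it contains a boundary point $z$ of $h^{-1}(\mathcal{S})$. Then $z\in\mathcal{S}\cap\overline\Omega$ and $h(z)\in\partial\mathcal{S}$, so
\[
R=\operatorname{dist}(X'(h(z)),p)=\operatorname{dist}(X(z),p)<R,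
\]
a contradiction. Suppose $h^{-1}(\mathcal{S})\not\subset\mathcal{S}$. Then the connected set $h^{-1}(\mathcal{S})$ contains a point $z\in\partial\mathcal{S}$, again $z\in\overline\Omega$, and now $\operatorname{dist}(X(z),p)=R$ while $\operatorname{dist}(X'(h(z)),p)<R$, a contradiction. So $h(\mathcal{S})=\mathcal{S}$.

The similarity $h$ multiplies the width of a strip by $|\lambda|$, so $|\lambda|=1$ and $c=c'$. Therefore $2\pi q=\Theta(c,R)=\Theta(c',R)=2\pi q'$. This proves (3) and completes the proof of Theorem~\ref{thm:B}. \qed

\begin{thebibliography}{1}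

\bibitem{Cerezo}
Alberto Cerezo,
\emph{Free boundary minimal annuli in geodesic balls of $\mathbb{H}^3$},
arXiv:2502.20303 (2025).

\end{thebibliography}
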